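\title{Complete dilation systems of step functions}

\begin{abstract}
Extend $\psi\in L^2(0,1)$ to an odd $2$-periodic function and ask whether the dilates $\psi(kx)$, $k\ge1$, span a dense subspace of $L^2(0,1)$. We prove that for the characteristic function of $(0,\theta)$, $0<\theta\le1$, this happens exactly when $\theta\in\{1,\frac12,\frac23\}$. More generally, we classify completeness for every $\psi$ whose sine coefficients are $f(n)/n$ with $f$ a finite sum of exponentials. This class contains all step functions, and a step function with a jump at an irrational point never has a complete dilation system. Incompleteness comes from zeros of a power series with one variable for each prime; we produce the zeros from long blocks of large primes, using the prime number theorem in arithmetic progressions for rational frequencies and Vinogradov's theorem for irrational ones.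
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We identify each $\psi\in L^2(0,1)$ with its extension to an odd $2$-periodic function on $\mathbb R$. The \emph{dilation system} of $\psi$ is $\{\psi(kx):k=1,2,\dots\}$, and it is \emph{complete} if its linear span is dense in $L^2(0,1)$. The functions $s_n(x)=\sqrt2\sin(n\pi x)$, $n\ge1$, form an orthonormal basis of $L^2(0,1)$, and this basis is the dilation system of $s_1$. So the question is which functions can play the role of the sine wave. If $\psi=\sum a_ns_n$, then $\psi(kx)=\sum a_ns_{kn}$: dilation multiplies the index, and completeness is a property of the sequence $(a_n)$ with respect to the multiplication of integers. For example, $\psi(x)=1-x$ has $a_n=\sqrt2/(n\pi)$. Subtracting $p^{-1}\psi(px)$ from $\psi(x)$ removes every overtone $s_n$ with $p\mid n$; doing this prime by prime leaves a multiple of $s_1$ in the limit, and the system is complete.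

The simplest discontinuous functions are the characteristic functions $\mathbf 1_{(0,\theta)}$, $0<\theta\le1$, with sine coefficients
\begin{equation}\label{eq:coef}
\sqrt2\int_0^\theta\sin(n\pi x)\,dx=\frac{\sqrt2}{\pi}\,\frac{f_\theta(n)}{n},\qquad f_\theta(n)=1-\cos(n\pi\theta).
\end{equation}
The sieve above needs $f_\theta(pn)$ to be a fixed multiple of $f_\theta(n)$. If $\theta/2=a/N$ in lowest terms, then $f_\theta$ has period $N$, and it turns out to be multiplicative in this sense for the primes $p\nmid N$ only when $\pm1$ are the only units modulo $N$. That leaves $N=2,3,4,6$, that is $\theta=1,\frac23,\frac12,\frac13$, and for irrational $\theta$ there is no multiplicative structure in sight. One would guess that these four values are the answer, but $\theta=\frac13$ drops out through an interaction of the primes $2$ and $3$ (Section~\ref{sec:small}). The conjecture, which we take from Dan and Guo~\cite{DG}, is that the dilation system of $\mathbf 1_{(0,\theta)}$ is complete only for $\theta\in\{1,\frac12,\frac23\}$. It is true.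

\begin{theorem}\label{thm:char}
For $0<\theta\le1$, the dilation system of $\mathbf 1_{(0,\theta)}$ is complete if and only if $\theta\in\{1,\frac12,\frac23\}$.
\end{theorem}

The failure of the sieve does not prove incompleteness. The content of the theorem is that a lack of multiplicativity can be converted into a nonzero bounded functional that annihilates all dilates. The method needs only the shape $f(n)/n$ of the coefficients, and it gives a classification.

\emph{Notation.} We write $e(t)=e^{2\pi it}$, and $\mathbb D$ for the open unit disc; $p,q$ denote primes. For a set $S$ of primes, $\langle S\rangle$ is the set of positive integers all of whose prime factors lie in $S$, so $1\in\langle S\rangle$; and $\langle N\rangle=\langle\{q:q\mid N\}\rangle$. Every $n\ge1$ is uniquely $n=dm$ with $d\in\langle N\rangle$ and $\gcd(m,N)=1$. Numbers $z(p)$, $p\in S$, are extended \emph{completely multiplicatively} to $\langle S\rangle$: $z(1)=1$ and $z(kn)=z(k)z(n)$. The number of distinct primes dividing $N$ is $\omega(N)$, and a point of $\mathbb D^{\omega(N)}$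 is written $\zeta=(\zeta_q)_{q\mid N}$; thus $\zeta(d)$, $d\in\langle N\rangle$, runs once through all monomials in the $\zeta_q$. For $N=1$ the polydisc is a single point and $\zeta(1)=1$ is the only monomial. A \emph{Dirichlet character} modulo $N$ is a homomorphism $\chi$ from the unit group $(\mathbb Z/N)^*$, of order $\varphi(N)$, to the unit circle, regarded as an $N$-periodic function on the integers that vanishes when $\gcd(n,N)>1$. It satisfies $\chi(kn)=\chi(k)\chi(n)$. The characters are an orthonormal basis for the functions on $(\mathbb Z/N)^*$ with respect to the mean over units, so every such function $g$ has an expansion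
\begin{equation}\label{eq:charexp}
g(m)=\sum_{\chi}b_\chi\,\chi(m),\qquad b_\chi=\frac1{\varphi(N)}\sum_{r\in(\mathbb Z/N)^*}g(r)\overline{\chi(r)} .
\end{equation}

\begin{theorem}\label{thm:class}
Let $\psi\in L^2(0,1)$ have sine coefficients $f(n)/n$, where $f(n)=\sum_{k=1}^Kc_k\,e(n\beta_k)$ is a finite sum, $c_k\in\mathbb C\setminus\{0\}$, and the $\beta_k\in\mathbb R$ are distinct modulo $1$.
\begin{enumerate}
\item[(a)] If some $\beta_k$ is irrational, the dilation system of $\psi$ is not complete.
\item[(b)] If all $\beta_k$ are rational, let $N$ be a period of $f$. The dilation system of $\psi$ is complete if and only if both of the following hold: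
\begin{enumerate}
\item[(i)] there is a Dirichlet character $\chi$ modulo $N$ with $f(dm)=\chi(m)f(d)$ for all $d\in\langle N\rangle$ and all $m$ with $\gcd(m,N)=1$;
\item[(ii)] $P_f(\zeta)=\sum_{d\in\langle N\rangle}f(d)\zeta(d)/d$ has no zero in $\mathbb D^{\omega(N)}$.
\end{enumerate}
\end{enumerate}
\end{theorem}

Condition (i) says that the sieve works for all primes not dividing $N$. Condition (ii) concerns the finitely many remaining primes; we shall see that $P_f$ is a rational function. The empty sum $f=0$ fits into (b): the system is not complete and (ii) fails.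

\begin{corollary}\label{cor:step}
Let $\psi$ be a complex step function on $(0,1)$ with finitely many steps. If $\psi$ has a jump at an irrational point of $(0,1)$, then its dilation system is not complete. If all jumps are at rational points, completeness is decided by Theorem~\ref{thm:class}(b). For example, if the dilation system of $\mathbf 1_{(\alpha,\beta)}$ is complete, then $\alpha,\beta\in\mathbb Q$.
\end{corollary}

\begin{proof}
Let $\psi=v_i$ on $(t_{i-1},t_i)$, where $0=t_0<\dots<t_r=1$. The $n$th sine coefficient is $\frac{\sqrt2}{n\pi}\sum_{i=1}^rv_i(\cos n\pi t_{i-1}-\cos n\pi t_i)=f(n)/n$ with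
\[
f(n)=\frac{\sqrt2}{\pi}\Big(v_1-v_r\,e(n/2)+\sum_{i=1}^{r-1}\frac{v_{i+1}-v_i}{2}\big(e(nt_i/2)+e(-nt_i/2)\big)\Big).
\]
The frequencies $0$, $\frac12$ and $\pm t_i/2$ $(0<i<r)$ are distinct points of $(-\frac12,\frac12]$, hence distinct modulo $1$. A jump at an irrational $t_i$ gives an irrational frequency with nonzero coefficient, and part (a) applies. If all jumps are at rational points, all frequencies with nonzero coefficient are rational. Finally, an irrational endpoint of $(\alpha,\beta)$ lies in $(0,1)$ and is a jump of $\mathbf 1_{(\alpha,\beta)}$.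
\end{proof}

Section~\ref{sec:tools} sets up the obstruction and the sieve, and Section~\ref{sec:small} works out small denominators by hand. Section~\ref{sec:primes} explains what large primes can do. Sections~\ref{sec:two} and~\ref{sec:irr} construct the zeros for rational and for irrational frequencies and finish the proofs of Theorem~\ref{thm:char}, of Theorem~\ref{thm:class}(a) and of necessity in (b). Sufficiency in (b) is proved in Section~\ref{sec:suff}.

\section{Multiplicative functionals and the sieve}\label{sec:tools}

Let $D_kg(x)=g(kx)$. Since $D_ks_n=s_{kn}$, each $D_k$ is an isometry of $L^2(0,1)$, and $D_kD_l=D_{kl}$. Let $[\psi]$ be the closed linear span of $\{D_k\psi:k\ge1\}$. It is invariant under every $D_k$. Hence $\eta\in[\psi]$ implies $[\eta]\subset[\psi]$, and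
\[
\text{the dilation system of $\psi$ is complete}\iff s_1\in[\psi],
\]
because $s_1\in[\psi]$ gives $s_k=D_ks_1\in[\psi]$ for all $k$.

To prove incompleteness we want a nonzero functional that vanishes on all $D_k\psi$: infinitely many conditions. They collapse to one condition if the functional is a common eigenvector of the adjoints $D_k^*$, and this is what complete multiplicativity provides. We use repeatedly the Euler product: if $S$ is finite and $|h(p)|<1$ for $p\in S$, then multiplying out geometric series gives, with absolute convergence,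
\begin{equation}\label{eq:euler}
\sum_{n\in\langle S\rangle}h(n)=\prod_{p\in S}(1-h(p))^{-1}.
\end{equation}

\begin{lemma}\label{lem:zero}
Let $\psi=\sum a_ns_n$ have a complete dilation system. Then for every finite set $S$ of primes and every $z\in\mathbb D^S$ we have $\sum_{n\in\langle S\rangle}a_nz(n)\ne0$. In particular $a_1\neq0$.
\end{lemma}

\begin{proof}
Put $z(n)=0$ for $n\notin\langle S\rangle$. The rule $z(kn)=z(k)z(n)$ persists, since $kn\in\langle S\rangle$ exactly when $k,n\in\langle S\rangle$. By \eqref{eq:euler}, $\sum|z(n)|^2=\prod_{p\in S}(1-|z(p)|^2)^{-1}<\infty$; this is where $|z(p)|<1$ is used. So $\Lambda(\sum b_ns_n)=\sum b_nz(n)$ is a bounded functional, and $\Lambda(D_k\psi)=\sum_na_nz(kn)=z(k)\Lambda(\psi)$. If $\Lambda(\psi)=0$, then $\Lambda$ vanishes on $[\psi]$, while $\Lambda(s_1)=1$; so $s_1\notin[\psi]$. The last claim is the case $S=\emptyset$.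
\end{proof}

The sum $\sum a_nz(n)$ is a power series in the variables $z(p)$, and $D_p$ acts on it as multiplication by $z(p)$. One prime already shows both sides of the problem.

\begin{example}\label{ex:two}
The dilation system of $\psi=s_1+cs_2$ is complete if and only if $|c|\le1$. The power series is $1+c\,z(2)$, and it has a zero in $\mathbb D$ when $|c|>1$. Let $|c|\le1$. Formally we should divide by $1+c\,z(2)$, but for $|c|=1$ the series $\sum(-c)^kD_2^k\psi$ diverges. We divide by $1+rc\,z(2)$ with $0<r<1$ instead:
\[
\sum_{k\ge0}(-rc)^kD_2^k\psi=s_1+\sum_{j\ge1}\big((-rc)^j+c(-rc)^{j-1}\big)s_{2^j}=s_1+(1-r)c\sum_{j\ge1}(-rc)^{j-1}s_{2^j}.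
\]
The left side converges in norm and lies in $[\psi]$, and its squared distance to $s_1$ is at most $(1-r)^2/(1-r^2)=(1-r)/(1+r)\to0$ as $r\to1$. A zero on the boundary of the disc is no obstruction.
\end{example}

From now on $f$ is a bounded function on the positive integers, and
\[
\Psi_f=\sum_{n\ge1}\frac{f(n)}ns_n,\qquad F_f(z)=\sum_{n\in\langle S\rangle}\frac{f(n)z(n)}n\quad(z\in\mathbb D^S,\ S\text{ finite}).
\]
The series $F_f(z)$ converges absolutely, since $\sum_{n\in\langle S\rangle}1/n<\infty$ by \eqref{eq:euler}. By \eqref{eq:coef}, $\mathbf 1_{(0,\theta)}$ is a nonzero multiple of $\Psi_{f_\theta}$. It is convenient to sum over the primes dividing $N$ first. For $\zeta\in\mathbb D^{\omega(N)}$ put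
\begin{equation}\label{eq:fzeta}
f_\zeta(m)=\sum_{d\in\langle N\rangle}\frac{f(dm)\zeta(d)}d ,
\end{equation}
a bounded function of $m$ with $f_\zeta(1)=P_f(\zeta)$. If $T$ is a finite set of primes not dividing $N$ and $z\in\mathbb D^T$, the pair $(\zeta,z)$ is a point of $\mathbb D^{S}$ with $S=\{q:q\mid N\}\cup T$, and writing $n=dm$ gives
\begin{equation}\label{eq:split}
F_f(\zeta,z)=\sum_{m\in\langle T\rangle}\frac{z(m)}m\sum_{d\in\langle N\rangle}\frac{f(dm)\zeta(d)}d=F_{f_\zeta}(z).
\end{equation}

In the other direction, here is the sieve.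

\begin{lemma}\label{lem:sieve}
Let $f$ be bounded and let $\chi$ be a character modulo $N$ with $f(dm)=\chi(m)f(d)$ for $d\in\langle N\rangle$, $\gcd(m,N)=1$. Then $\eta=\sum_{d\in\langle N\rangle}f(d)d^{-1}s_d$ lies in $[\Psi_f]$.
\end{lemma}

\begin{proof}
For a finite set $\Pi$ of primes not dividing $N$, let $U_\Pi$ be the set of $m$ coprime to $N$ and to all primes in $\Pi$, and let
\[
\Psi^\Pi=\sum_{d\in\langle N\rangle}\sum_{m\in U_\Pi}\frac{f(d)\chi(m)}{dm}s_{dm},
\]
so that $\Psi^\emptyset=\Psi_f$. Let $p\nmid N$, $p\notin\Pi$. Then $\chi(p)p^{-1}D_p\Psi^\Pi=\sum_d\sum_{m\in U_\Pi}f(d)\chi(pm)(dpm)^{-1}s_{dpm}$, and $pm$ runs through the multiples of $p$ in $U_\Pi$. Hence $(I-\chi(p)p^{-1}D_p)\Psi^\Pi=\Psi^{\Pi\cup\{p\}}$, and by induction every $\Psi^\Pi$ lies in $[\Psi_f]$. Take for $\Pi$ the primes $p\le X$ with $p\nmid N$. Every $m\in U_\Pi$ other than $1$ has all prime factors above $X$, so $m>X$, and the terms with $m=1$ form $\eta$. Thus $\|\Psi^\Pi-\eta\|^2\le\sup|f|^2\sum_dd^{-2}\sum_{m>X}m^{-2}\to0$ as $X\to\infty$.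
\end{proof}

\section{Small denominators}\label{sec:small}

Let $\theta$ be rational and $\theta/2=a/N$ in lowest terms. Then $0<a/N\le\frac12$, so $N\ge2$, and $f_\theta(n)=1-\cos(2\pi an/N)$ has period $N$. Since $\varphi$ is multiplicative and the prime powers with $\varphi\le2$ are $2,3,4$, with $\varphi(12)=4$, the $N\ge2$ with $\varphi(N)\le2$ are $2,3,4,6$. In each case $a=1$, so $\theta=1,\frac23,\frac12,\frac13$. For these $N$ every unit is $\equiv\pm1$, and the cosine is even, so $f_\theta(dm)=f_\theta(d)$ for $\gcd(m,N)=1$: Lemma~\ref{lem:sieve} applies with the character that equals $1$ on all units.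

\begin{proposition}\label{prop:small}
The dilation system of $\mathbf 1_{(0,\theta)}$ is complete for $\theta=1,\frac23,\frac12$ and is not complete for $\theta=\frac13$.
\end{proposition}

\begin{proof}
Write $f=f_\theta$ and let $\eta\in[\Psi_f]$ be as in Lemma~\ref{lem:sieve}.

\emph{$\theta=1$ and $\theta=\frac23$.} Here $N=2$ or $3$ is prime, and $f(d)=0$ for $d=N^j$, $j\ge1$. So $\eta=f(1)s_1$ with $f(1)=2$ or $\frac32$, and $s_1\in[\Psi_f]$.

\emph{$\theta=\frac12$.} Here $f(n)=1-\cos(n\pi/2)$, so $f(1)=1$, $f(2)=2$ and $f(2^j)=0$ for $j\ge2$. Thus $\eta=s_1+s_2$, and $s_1\in[\eta]\subset[\Psi_f]$ by Example~\ref{ex:two} with $c=1$.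

\emph{$\theta=\frac13$.} Here $f(n)=1-\cos(n\pi/3)$ has period $6$. For $i,j\ge1$ we have $2^i\equiv\pm2$, $3^j\equiv3$ and $2^i3^j\equiv0\pmod 6$, so $f(1)=\frac12$, $f(2^i)=\frac32$, $f(3^j)=2$, $f(2^i3^j)=0$. Summing two geometric series, with $\sum_{i\geq1}(\zeta_q/q)^i=\zeta_q/(q-\zeta_q)$,
\[
P_f(\zeta_2,\zeta_3)=\frac12\Big(1+\frac{3\zeta_2}{2-\zeta_2}+\frac{4\zeta_3}{3-\zeta_3}\Big).
\]
At $\zeta_2=-\frac12$, $\zeta_3=-\frac13$ the bracket is $1-\frac35-\frac25=0$, and Lemma~\ref{lem:zero} applies with $S=\{2,3\}$.
\end{proof}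

For $\theta=\frac13$ neither prime is an obstruction alone: $P_f(\zeta_2,0)=(1+\zeta_2)/(2-\zeta_2)$ and $P_f(0,\zeta_3)=\frac32(1+\zeta_3)/(3-\zeta_3)$ vanish only at the boundary point $-1$, as for $\theta=\frac12$. With both variables available, each needs to go only part of the way.

The smallest $N$ with a unit other than $\pm1$ is $N=5$, and it shows the first general mechanism.

\begin{example}\label{ex:five}
Let $\theta=\frac25$, $f(n)=1-\cos(2\pi n/5)$. Then $f(m)=\frac14(5-\sqrt5)$ for $m\equiv\pm1$ and $f(m)=\frac14(5+\sqrt5)$ for $m\equiv\pm2\pmod5$. So on units $f=\frac54-\frac{\sqrt5}4\chi$, where $\chi(\pm1)=1$, $\chi(\pm2)=-1$ is a character modulo $5$. By \eqref{eq:euler}, for $5\notin S$,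
\[
F_f(z)=\frac54\prod_{p\in S}\Big(1-\frac{z(p)}p\Big)^{-1}-\frac{\sqrt5}4\prod_{p\in S}\Big(1-\frac{\chi(p)z(p)}p\Big)^{-1}.
\]
Neither product vanishes, but they can cancel. With $S=\{2\}$ and $u=z(2)/2$ we need $\sqrt5\,(1+u)=1-u$, that is $u=\frac12(\sqrt5-3)$; so $z(2)=\sqrt5-3\in\mathbb D$ is a zero, and the system is not complete.
\end{example}

One prime sufficed because the two coefficients are of comparable size. For $f=1-\varepsilon\chi$ on units, a zero means $\prod_{p\in S}(1-\chi(p)z(p)/p)/(1-z(p)/p)=\varepsilon$, and each factor has modulus at least $(p-1)/(p+1)$; as $\varepsilon\to0$ more and more primes are needed. A general argument must use the divergence of $\sum1/p$.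

\section{Blocks of large primes}\label{sec:primes}

For $P>1$ and $\ell>0$ let $S(P,\ell)=\{p:P<p\le P^{\exp\ell}\}$. By Mertens' theorem below, $\sum1/p$ over this block is about $\ell$, while $\sum1/p^2$ tends to $0$ as $P\to\infty$. Take $S=S(P,L)$ and $z(p)=c\,w(p)$, with weights $|w(p)|\le1$ to be chosen and one complex parameter $c\in\mathbb D$. Then
\[
F_f(z)=f(1)+c\sum_{p\in S}\frac{w(p)f(p)}p+c^2\sum_{p\le p'}\frac{w(p)w(p')f(pp')}{pp'}+\cdots .
\]
If $w(p)$ correlates with $f(p)$, the linear term is of order $L$ and can be made to dominate $f(1)$. This alone does not produce a zero. The following three cases are only a guide to the proofs.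

\emph{One character.} If $f=\chi$, then $F_f(z)=\prod(1-c\chi(p)w(p)/p)^{-1}\approx\exp(c\sum\chi(p)w(p)/p)$. The higher terms complete the linear term to an exponential, which has no zero.

\emph{Several characters.} If $f=\sum b_\chi\chi$, then $F_f(z)$ is approximately a sum of exponentials in $c$. If $w$ gives two characters different rates, the sum has zeros.

\emph{An irrational frequency.} Let $f(n)=1-\cos(2\pi n\alpha)$ with $\alpha$ irrational, and $w(p)=e(-p\alpha)$. The term $-\frac12e(p\alpha)$ of $f(p)$ resonates with $w(p)$, and the linear term is about $-cL/2$. In the quadratic term the corresponding phase is $e(pp'\alpha-p\alpha-p'\alpha)$, which for fixed $p$ oscillates in $p'$ with the irrational frequency $(p-1)\alpha$. One expects the higher terms to cancel, so that $F_f(z)\approx f(1)-cL/2$, a linear function with a small zero.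

We need three classical theorems on primes. Let $\pi(x)$ be the number of primes up to $x$.
\begin{itemize}
\item \emph{Mertens' theorem:} for fixed $\ell>0$, $\sum_{p\in S(P,\ell)}1/p\to\ell$ as $P\to\infty$.
\item \emph{The prime number theorem in arithmetic progressions:} $\pi(x)\sim x/\log x$, and for $\gcd(r,N)=1$ the number of $p\le x$ with $p\equiv r\pmod N$ is asymptotic to $\pi(x)/\varphi(N)$.
\item \emph{Vinogradov's theorem (1937):} if $\alpha$ is irrational, then $\sum_{p\le x}e(p\alpha)=o(\pi(x))$.
\end{itemize}
For a bounded sequence $(b_p)$ indexed by primes, let $M_p[b_p]=\lim_{x\to\infty}\pi(x)^{-1}\sum_{p\le x}b_p$ if the limit exists. Finitely many primes do not affect the mean, so $b_p$ need only be defined for large $p$.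

\begin{lemma}\label{lem:means}
Let $g$ have period $N$.
\begin{enumerate}
\item[(a)] $M_p[g(p)]=\varphi(N)^{-1}\sum_{r\in(\mathbb Z/N)^*}g(r)$.
\item[(b)] If $\alpha$ is irrational, then $M_p[g(p)e(p\alpha)]=0$.
\item[(c)] If $(b_p)$ is bounded, $M_p[b_p]=A$ and $\ell>0$ is fixed, then $\sum_{p\in S(P,\ell)}b_p/p\to A\ell$ as $P\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sort the primes $p\nmid N$ by residue class. (b) Write $g(n)=\sum_{b=0}^{N-1}\hat g(b)e(bn/N)$ and apply Vinogradov's theorem to each irrational number $\alpha+b/N$. (c) Let $R(t)=\sum_{p\le t}(b_p-A)$. Then $R(t)=o(\pi(t))=o(t/\log t)$, so $\varepsilon(P)=\sup_{t\ge P}|R(t)|t^{-1}\log t$ tends to $0$. With $y=P^{\exp\ell}$, partial summation gives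
\[
\Big|\sum_{P<p\le y}\frac{b_p-A}p\Big|=\Big|\frac{R(y)}y-\frac{R(P)}P+\int_P^y\frac{R(t)}{t^2}\,dt\Big|\le\frac{2\varepsilon(P)}{\log P}+\varepsilon(P)\int_P^y\frac{dt}{t\log t},
\]
and the integral is $\log\log y-\log\log P=\ell$. The right side tends to $0$, and Mertens' theorem gives $A\sum_{P<p\le y}1/p\to A\ell$.
\end{proof}

To pass from an approximating function to $F_f$ itself we use \emph{Rouch\'e's theorem}: if $G$ and $E$ are holomorphic near a closed disc and $|G-E|<|E|$ on its boundary circle, they have the same number of zeros inside.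

\section{Two characters force a zero}\label{sec:two}

\begin{lemma}\label{lem:two}
Let $(b_\chi)$ be complex numbers indexed by the characters modulo $N$, at least two of them nonzero. Then there are a finite set $T$ of primes not dividing $N$ and $z\in\mathbb D^T$ with
\[
\sum_\chi b_\chi\prod_{p\in T}\Big(1-\frac{\chi(p)z(p)}p\Big)^{-1}=0 .
\]
\end{lemma}

With only one nonzero $b_\chi$ the sum is a single nonvanishing product, so the hypothesis is needed. With many nonzero $b_\chi$ we do not want a complicated exponential sum. We choose a weight that is orthogonal to all characters but two and gives these two opposite rates; the limiting equation is then quadratic.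

\begin{proof}
Let $\chi_1\ne\chi_2$ with $b_1=b_{\chi_1}\ne0$, $b_2=b_{\chi_2}\ne0$, and let $b_0=\sum_{\chi\ne\chi_1,\chi_2}b_\chi$. Let $X$ be a root of $b_1X^2+b_0X+b_2$; it exists because $b_1\neq0$, and $X\ne0$ because $b_2\ne0$. Choose $u$ with $e^u=X$, and put $L=4|u|+1$ and $c_0=2u/L$, so $|c_0|<\frac12$. Let $w(p)=\frac12(\overline{\chi_1(p)}-\overline{\chi_2(p)})$, so $|w(p)|\le1$, and $T=S(P,L)$ with $P>N$. By Lemma~\ref{lem:means}(a) and orthonormality, $M_p[\chi(p)w(p)]$ equals $\frac12$ for $\chi=\chi_1$, $-\frac12$ for $\chi=\chi_2$, and $0$ otherwise. By Lemma~\ref{lem:means}(c), $\lambda_\chi(P)=\sum_{p\in T}\chi(p)w(p)/p$ tends to $\frac L2$, $-\frac L2$, $0$ respectively. Since $|\log(1-x)^{-1}-x|\le|x|^2$ for $|x|\le\frac12$, we have for $|c|\le1$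
\[
\prod_{p\in T}\Big(1-\frac{c\chi(p)w(p)}p\Big)^{-1}=\exp\big(c\lambda_\chi(P)+\delta\big),\qquad|\delta|\le\sum_{p>P}p^{-2}.
\]
Therefore, as $P\to\infty$, uniformly for $|c|\le1$,
\[
G_P(c)=\sum_\chi b_\chi\prod_{p\in T}\Big(1-\frac{c\chi(p)w(p)}p\Big)^{-1}\longrightarrow E(c)=b_1e^{cL/2}+b_0+b_2e^{-cL/2}.
\]
With $Y=e^{cL/2}$ we have $E(c)=Y^{-1}(b_1Y^2+b_0Y+b_2)$. So $E(c_0)=0$, and $E\not\equiv0$ because $Y$ takes more than two values. The zeros of $E$ are isolated, so there is a circle about $c_0$ inside $\mathbb D$ on which $|E|\ge\mu>0$. For large $P$ we have $|G_P-E|<\mu$ there, and $G_P$ has a zero $c\in\mathbb D$ by Rouch\'e's theorem. Take $z(p)=c\,w(p)$.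
\end{proof}

Condition (i) of Theorem~\ref{thm:class}(b) concerns $m\mapsto f(dm)$ for every $d\in\langle N\rangle$, while the primes in Lemma~\ref{lem:two} see only the values of $f$ on units. The variables $\zeta_q$ make the other $d$ visible.

\begin{proof}[Proof of Theorem~\ref{thm:class}(b), necessity]
Let $f$ have period $N$ and let the dilation system of $\Psi_f$ be complete. Condition (ii) is Lemma~\ref{lem:zero} with $S=\{q:q\mid N\}$. For (i), fix $d\in\langle N\rangle$ and expand $m\mapsto f(dm)$ on the units by \eqref{eq:charexp}: $f(dm)=\sum_\chi c_\chi(d)\chi(m)$, with $|c_\chi(d)|\le\sup|f|$. The power series $P_\chi(\zeta)=\sum_{d\in\langle N\rangle}c_\chi(d)\zeta(d)/d$ converge on $\mathbb D^{\omega(N)}$, and \eqref{eq:fzeta} becomes $f_\zeta(m)=\sum_\chi P_\chi(\zeta)\chi(m)$ for $\gcd(m,N)=1$. By \eqref{eq:split} and \eqref{eq:euler}, for a finite set $T$ of primes not dividing $N$ and $z\in\mathbb D^T$,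
\[
F_f(\zeta,z)=\sum_\chi P_\chi(\zeta)\prod_{p\in T}\Big(1-\frac{\chi(p)z(p)}p\Big)^{-1}.
\]
Suppose two of the $P_\chi$ are not identically zero. Then their product is not identically zero, so both are nonzero at some $\zeta\in\mathbb D^{\omega(N)}$, and Lemma~\ref{lem:two} with $b_\chi=P_\chi(\zeta)$ gives a zero of $F_f$, against Lemma~\ref{lem:zero}. So at most one $P_\chi$ is not identically zero, and one is, since $\sum_\chi c_\chi(1)=f(1)\ne0$ by Lemma~\ref{lem:zero}. For this $\chi$, all $c_{\chi'}(d)$ with $\chi'\ne\chi$ vanish, so $f(dm)=c_\chi(d)\chi(m)$, and $m=1$ gives $c_\chi(d)=f(d)$.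
\end{proof}

\begin{corollary}\label{cor:rat}
Let $0<\theta\le 1$ and $\theta/2=a/N$ in lowest terms with $\varphi(N)>2$. Then the dilation system of $\mathbf 1_{(0,\theta)}$ is not complete.
\end{corollary}

\begin{proof}
Otherwise (i) holds, and $f_\theta(m)=\chi(m)f_\theta(1)$ for all units $m$. On units $f_\theta(m)=1-\cos(2\pi am/N)>0$, since $N\ge2$ and $\gcd(am,N)=1$. So $\chi(m)$ is positive and of modulus $1$, hence $\chi(m)=1$ and $\cos(2\pi am/N)=\cos(2\pi a/N)$. This forces $am\equiv\pm a$, that is $m\equiv\pm1\pmod N$, for every unit $m$, contrary to $\varphi(N)>2$.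
\end{proof}

\section{Irrational frequencies force a zero}\label{sec:irr}

The heuristic of Section~\ref{sec:primes} averaged over the largest prime factor of $n$ with the cofactor $m$ fixed. The difficulty is that Vinogradov's theorem, as quoted, is a limit for one fixed frequency. It applies to $(m-1)\alpha$ only for primes beyond a threshold that depends on $m$ in an unknown way, and in a single block $S(P,L)$ the cofactor $m$ grows with $P$. We therefore replace one block of mass $L$ by $J$ blocks of mass $\ell=L/J$, each placed after the earlier ones are fixed and as far out as needed. If the primes from the last block used occur in $n$ only once, the averaging is legitimate. The remaining $n$ contain two primes from one block, and we estimate them trivially: they have mass of order $\ell^2$ per block, hence $L^2/J$ in total, which is small for large $J$.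

\begin{proposition}\label{prop:lin}
Let $g$ be a bounded function on the positive integers, let $P_0\ge1$, and let $w(p)$, $p>P_0$, be numbers with $|w(p)|\le1$. Suppose that for every $m\ge1$ with all prime factors above $P_0$ the mean $A(m)=M_p[w(p)g(mp)]$ exists, that $A(1)\ne0$, and that $A(m)=0$ for $m>1$. Then there are a finite set $T$ of primes above $P_0$ and $z\in\mathbb D^T$ with $F_g(z)=0$.
\end{proposition}

The hypothesis $A(1)\ne0$ supplies the linear term. The hypothesis for $m>1$ prevents its completion to an exponential and cannot be dropped: for $g\equiv1$, $w\equiv1$ all $A(m)$ equal $1$, and $F_g(z)$ is a nonvanishing Euler product.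

\begin{proof}
Let $B=\sup|g|$, $A=A(1)$ and $L=4(|g(1)|+1)/|A|$. Fix an integer $J\ge4L$ with $J\ge16Be^{4L}L^2$, and put $\ell=L/J\le\frac14$. Extend $w$ completely multiplicatively, and let $\Omega(n)$ be the number of prime factors of $n$ counted with multiplicity.

\emph{Choice of the blocks.} We choose $P_0<P_1<\dots<P_J$ in turn and put $S_j=S(P_j,\ell)$, $T_0=\emptyset$, $T_j=S_1\cup\dots\cup S_j$, $\sigma_j=\sum_{p\in S_j}1/p$. Given $T_{j-1}$, we take $P_j$ so large that
\begin{enumerate}
\item[(1)] $P_j\ge P_{j-1}^{\exp\ell}$ if $j\ge2$, so that the blocks are disjoint;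
\item[(2)] $\sigma_j\le2\ell\le\frac12$;
\item[(3)] $\displaystyle\sum_{m\in\langle T_{j-1}\rangle}\frac1m\Big|\sum_{p\in S_j}\frac{w(p)g(mp)}p-\ell A(m)\Big|\le\frac1{2J}$.
\end{enumerate}
Property (2) holds for large $P_j$ by Mertens' theorem. In (3), each term tends to $0$ as $P_j\to\infty$ by Lemma~\ref{lem:means}(c), and under (2) the $m$th term is at most $(B\sigma_j+\ell B)/m\le3\ell B/m$, which is summable over the fixed set $\langle T_{j-1}\rangle$. By dominated convergence the sum tends to $0$.

\emph{The increment from one block.} Let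
\[
H_j(c)=\sum_{n\in\langle T_j\rangle}\frac{c^{\Omega(n)}w(n)g(n)}n .
\]
It is dominated by $B\prod_{p\in T_j}(1-|c|/p)^{-1}$, so it is holomorphic for $|c|<2$, and $H_0=g(1)$. Each $n\in\langle T_j\rangle$ is uniquely $n=ml$ with $m\in\langle T_{j-1}\rangle$, $l\in\langle S_j\rangle$. The terms with $l=1$ form $H_{j-1}$, so
\[
H_j(c)-H_{j-1}(c)=\sum_{m\in\langle T_{j-1}\rangle}\frac{c^{\Omega(m)}w(m)}m\Big(c\sum_{p\in S_j}\frac{w(p)g(mp)}p+\sum_{\substack{l\in\langle S_j\rangle\\ \Omega(l)\ge2}}\frac{c^{\Omega(l)}w(l)g(ml)}l\Big).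
\]
Let $|c|\le1$. Since $A(m)=0$ for $m>1$, we may write $c\ell A=\sum_mc^{\Omega(m)}w(m)m^{-1}\,c\,\ell A(m)$. Hence the terms with $l=p$ prime differ from $c\ell A$ by at most the sum in (3), that is by at most $\frac1{2J}$.

For the terms with $\Omega(l)\ge2$, expanding $\sigma_j^k$ produces each $1/l$ with $\Omega(l)=k$ at least once, so $\sum_{\Omega(l)\ge2}1/l\le\sum_{k\ge2}\sigma_j^k\le2\sigma_j^2\le8\ell^2$. The sum over $m$ has a bound independent of $j$ and $J$: using $(1-x)^{-1}\le e^{2x}$ for $0\le x\le\frac12$ and $\sum_{p\in T_{j-1}}1/p\le2\ell J=2L$,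
\[
\sum_{m\in\langle T_{j-1}\rangle}\frac1m=\prod_{p\in T_{j-1}}\Big(1-\frac1p\Big)^{-1}\le e^{4L}.
\]
So these terms contribute at most $8Be^{4L}\ell^2$.

\emph{The zero.} Summing over $j=1,\dots,J$ and using $J\ell=L$, $J\ell^2=L^2/J$, we get for $|c|\le1$
\[
|H_J(c)-g(1)-cAL|\le\frac12+\frac{8Be^{4L}L^2}J\le1 .
\]
Since $|AL|=4(|g(1)|+1)$, the linear function $g(1)+cAL$ has its zero in $|c|<\frac14$, and on $|c|=\frac12$ its modulus is at least $2(|g(1)|+1)-|g(1)|\ge2$. By Rouch\'e's theorem $H_J(c)=0$ for some $|c|<\frac12$. With $T=T_J$ and $z(p)=c\,w(p)$ we have $z(n)=c^{\Omega(n)}w(n)$ and $F_g(z)=H_J(c)=0$.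
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
For rational $\theta$ the theorem is Proposition~\ref{prop:small} when $\varphi(N)\le2$ and Corollary~\ref{cor:rat} when $\varphi(N)>2$. Let $\theta$ be irrational and $\alpha=\theta/2$, so $f_\theta(n)=1-\frac12e(n\alpha)-\frac12e(-n\alpha)$. Take $g=f_\theta$, $P_0=1$ and $w(p)=e(-p\alpha)$. Then
\[
w(p)f_\theta(mp)=e(-p\alpha)-\tfrac12e\big(p(m-1)\alpha\big)-\tfrac12e\big(-p(m+1)\alpha\big).
\]
The frequencies $-\alpha$, $(m-1)\alpha$, $-(m+1)\alpha$ are irrational, except that $(m-1)\alpha=0$ for $m=1$. By Vinogradov's theorem $A(1)=-\frac12$ and $A(m)=0$ for $m>1$. Proposition~\ref{prop:lin} gives a zero of $F_{f_\theta}$, and the system is not complete by Lemma~\ref{lem:zero}.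
\end{proof}

For a general $f$ three things can go wrong with the weight $e(-p\gamma)$, where $\gamma$ is an irrational frequency. First, frequencies that differ from $\gamma$ by a rational number also resonate and may cancel: for $f(n)=1+\chi(n)e(n\gamma)$ with $\chi$ a character that is not constant on units, $A(1)=M_p[\chi(p)]=0$. We twist the weight by a character. Second, large primes may not see $\gamma$ at all: $f(n)=1+(1+(-1)^n)e(n\gamma)$ equals $1$ on odd $n$. We apply the proposition to $f_\zeta$ instead of $f$. Third, a frequency such as $\gamma/2$ resonates at $n=2p$. This happens for finitely many cofactors, which we exclude from the large primes by the choice of $P_0$ and separate among the small primes by comparing monomials.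

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
Group the $\beta_k$ by their classes modulo $\mathbb Q$. With $\gamma_0=0$ and one representative $\gamma_h$ for each of the $H\ge1$ irrational classes,
\[
f(n)=\sum_{h=0}^Hg_h(n)\,e(n\gamma_h),
\]
where $\gamma_1,\dots,\gamma_H$ and the differences $\gamma_h-\gamma_{h'}$ $(h\ne h')$ are irrational, and $g_h(n)=\sum c_ke(n(\beta_k-\gamma_h))$, summed over the $\beta_k$ in the class of $\gamma_h$. The $g_h$ have a common period $N$. The numbers $x_k=e(\beta_k-\gamma_1)$ in $g_1(n)=\sum c_kx_k^n$ are distinct and nonzero and the $c_k$ are nonzero, so by the Vandermonde determinant $g_1(n_0)\ne0$ for some $n_0\ge1$. Write $n_0=d_0m_0$ with $d_0\in\langle N\rangle$, $\gcd(m_0,N)=1$. The function $r\mapsto g_1(d_0r)$ on the units modulo $N$ is nonzero at $m_0$, so by \eqref{eq:charexp} there is a character $\lambda$ modulo $N$ with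
\[
\kappa=\frac1{\varphi(N)}\sum_{r\in(\mathbb Z/N)^*}g_1(d_0r)\overline{\lambda(r)}\ne0 .
\]
Put $w(p)=\overline{\lambda(p)}\,e(-pd_0\gamma_1)$. For a positive integer $k$ consider
\[
\mu(k)=M_p[w(p)f(kp)]=\sum_{h=0}^HM_p\Big[\overline{\lambda(p)}\,g_h(kp)\,e\big(p(k\gamma_h-d_0\gamma_1)\big)\Big].
\]
Each mean on the right exists. If $k\gamma_h-d_0\gamma_1$ is irrational, it is $0$ by Lemma~\ref{lem:means}(b); otherwise the expression is a periodic function of $p$, and Lemma~\ref{lem:means}(a) applies. Call $(h,k)$ \emph{resonant} in the second case. No pair $(0,k)$ is resonant, since $d_0\gamma_1$ is irrational. For $h\ge1$ at most one $k=k_h$ is resonant, since two values give $(k-k')\gamma_h\in\mathbb Q$. The $k_h$ that exist are distinct, since $k_h=k_{h'}=k$ gives $k(\gamma_h-\gamma_{h'})\in\mathbb Q$. Finally $k_1=d_0$. Hence $\mu(k)=0$ unless $k$ is one of the finitely many $k_h$, and at $k=d_0$ only $h=1$ contributes: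
\[
\mu(d_0)=M_p\big[\overline{\lambda(p)}g_1(d_0p)\big]=\kappa .
\]

Let $\zeta\in\mathbb D^{\omega(N)}$ and $g=f_\zeta$. The series $w(p)f_\zeta(mp)=\sum_{d\in\langle N\rangle}\zeta(d)d^{-1}w(p)f(dmp)$ converges uniformly in $p$, its tails being bounded by $\sup|f|$ times the tails of $\sum_{d\in\langle N\rangle}1/d$. So means may be taken term by term:
\[
A(m)=M_p[w(p)f_\zeta(mp)]=\sum_{d\in\langle N\rangle}\frac{\zeta(d)}d\,\mu(dm).
\]
Choose $P_0\ge N$ larger than all $k_h$. If $m>1$ has all prime factors above $P_0$, then $dm>k_h$ for all $d$ and $h$, so $A(m)=0$. For $m=1$ the sum is finite, so $A(1)$ is a polynomial in the $\zeta_q$. Distinct $d$ give distinct monomials, and the coefficient of $\zeta(d_0)$ is $\kappa/d_0\ne0$. So we can fix $\zeta\in\mathbb D^{\omega(N)}$ with $A(1)\ne0$. Proposition~\ref{prop:lin} gives a finite set $T$ of primes above $P_0\ge N$, which therefore do not divide $N$, and $z\in\mathbb D^T$ with $F_{f_\zeta}(z)=0$. By \eqref{eq:split}, $F_f(\zeta,z)=0$, and Lemma~\ref{lem:zero} shows that the system is not complete.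
\end{proof}

\section{Sufficiency for periodic coefficients}\label{sec:suff}

Let $f$ have period $N$ and satisfy (i) and (ii). By (i) and Lemma~\ref{lem:sieve}, $\eta=\sum_{d\in\langle N\rangle}f(d)d^{-1}s_d\in[\Psi_f]$, and it remains to show $s_1\in[\eta]$. If $N=1$, then $\eta=f(1)s_1$ with $f(1)=P_f\ne0$, and we are done. Let $k=\omega(N)\ge1$.

The Hardy space $H^2(\mathbb D^k)$ consists of the power series $G(\zeta)=\sum_{d\in\langle N\rangle}c_d\,\zeta(d)$ with $\|G\|^2=\sum|c_d|^2<\infty$. The map $s_d\mapsto\zeta(d)$ identifies the closed span of $\{s_d:d\in\langle N\rangle\}$ isometrically with $H^2(\mathbb D^k)$; it sends $s_1$ to $1$, $\eta$ to $P_f$, and $D_q$ to multiplication by $\zeta_q$. For $G\in H^2(\mathbb D^k)$ let $[G]$ now denote the closure of the polynomial multiples of $G$. It suffices to prove $1\in[P_f]$. We use two facts.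
\begin{enumerate}
\item[(H1)] A bounded holomorphic function $G$ on $\mathbb D^k$ lies in $H^2(\mathbb D^k)$, and $\|G\|\le\sup|G|$. Indeed, by Parseval's identity on the torus $|\zeta_q|=\rho$, $\sum|c_d|^2\rho^{2\Omega(d)}\le\sup|G|^2$ for all $\rho<1$.
\item[(H2)] If $\sup_r\|G_r\|<\infty$ and $G_r\to G\in H^2(\mathbb D^k)$ pointwise on $\mathbb D^k$, then $G_r\to G$ weakly. Indeed, evaluation at $\zeta$ is the inner product with $K_\zeta=\sum_d\overline{\zeta(d)}\,(\,\cdot\,)(d)\in H^2(\mathbb D^k)$, and the $K_\zeta$ span a dense subspace, because a function orthogonal to all of them vanishes identically.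
\end{enumerate}

The absence of zeros does not imply $1\in[G]$ in general (Remark~\ref{rem:inner}), so we need more information on $P_f$. Periodicity makes it rational, and for polynomials the device of Example~\ref{ex:two}, division by the function dilated by $r<1$, always works. The next lemma is known~\cite{NGN}; we include a proof.

\begin{lemma}\label{lem:poly}
If a polynomial $Q$ has no zero in $\mathbb D^k$, then $1\in[Q]$.
\end{lemma}

\begin{proof}
Let $0<r<1$, $Q_r(\zeta)=Q(r\zeta)$, and let $n_q$ be the degree of $Q$ in $\zeta_q$. We first bound $Q/Q_r$ independently of $r$. If $|x|<1\le|a|$, then $|rx-a|\ge1-r\ge(1-r)|x|$, so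
\[
|x-a|\le|rx-a|+(1-r)|x|\le2|rx-a| .
\]
Fix all variables but $\zeta_q$ in $\mathbb D$. Then $Q$ is a polynomial in $\zeta_q$ of degree at most $n_q$ without zeros in $\mathbb D$, so it is a nonzero constant times at most $n_q$ factors $\zeta_q-a$ with $|a|\ge1$. Hence replacing $\zeta_q$ by $r\zeta_q$ decreases $|Q|$ by at most the factor $2^{n_q}$. Doing this for one variable after another, at points that all lie in $\mathbb D^k$, we get $|Q|\le2^{\sum n_q}|Q_r|$ on $\mathbb D^k$. Also $Q/Q_r\to1$ pointwise as $r\to1$. By (H1) and (H2), $Q/Q_r\to1$ weakly.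

The function $1/Q_r$ is holomorphic on the polydisc of radius $1/r>1$, so its Taylor polynomials $W_j$ converge to it uniformly on $\mathbb D^k$. Then $W_jQ\to Q/Q_r$ uniformly, hence in norm by (H1), and $Q/Q_r\in[Q]$. If $G\perp[Q]$, then $G\perp Q/Q_r$ for all $r$, and in the weak limit $G\perp1$. Thus $1\in[Q]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b), sufficiency]
For each $q\mid N$ the sequence $q^i$ modulo $N$ is eventually periodic, so there are $E,\tau\ge1$ with $q^{i+\tau}\equiv q^i\pmod N$ for all $i\ge E$ and all $q\mid N$. Let $R=\prod_{q\mid N}(1-(\zeta_q/q)^\tau)$ and $Q=RP_f$. Fix $q$. If $q^\tau\mid d$, the coefficient of $\zeta(d)$ in $(1-(\zeta_q/q)^\tau)P_f$ is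
\[
\frac{f(d)}d-\frac1{q^\tau}\cdot\frac{f(d/q^\tau)}{d/q^\tau}=\frac{f(d)-f(d/q^\tau)}d .
\]
If $q^{E+\tau}\mid d$, write $d=q^{i+\tau}d'$ with $i\ge E$; then $d\equiv q^id'=d/q^\tau\pmod N$, and the coefficient vanishes. So $(1-(\zeta_q/q)^\tau)P_f$ has degree less than $E+\tau$ in $\zeta_q$. The other factors of $R$ do not involve $\zeta_q$, so the same holds for $Q$. As this is true for every $q$, $Q$ is a polynomial. It has no zero in $\mathbb D^k$: $P_f$ has none by (ii), and $R$ has none because $|\zeta_q/q|<1$. Since $R$ is a polynomial, $[Q]\subset[P_f]$, and Lemma~\ref{lem:poly} gives $1\in[P_f]$. Hence $s_1\in[\eta]\subset[\Psi_f]$, and the system is complete.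
\end{proof}

\begin{remark}\label{rem:inner}
The passage to a polynomial cannot be skipped. Let $G(\zeta)=\exp(-(1+\zeta)/(1-\zeta))$ on $\mathbb D$. It has no zero, $|G|\le1$, and $|G(\rho\xi)|\to1$ as $\rho\to1$ for $|\xi|=1$, $\xi\ne1$, where $(1+\xi)/(1-\xi)$ is imaginary. By Parseval's identity and dominated convergence, $\|WG\|=\|W\|\ge|W(0)|$ for every polynomial $W$. If $W_jG\to1$ in $H^2(\mathbb D)$, then $\|W_j\|\to1$ while $W_j(0)\to1/G(0)=e$, which is impossible. So $1\notin[G]$.
\end{remark}

\begin{thebibliography}{9}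

\bibitem{DG}
Hui Dan and Kunyu Guo, \emph{The Periodic Dilation Completeness Problem: Cyclic vectors in the Hardy space over the infinite-dimensional polydisk}, arXiv:1908.03113 (2019).

\bibitem{NGN}
Neuwirth, Ginsberg and Newman, J. Funct. Anal. \textbf{5} (1970).

\end{thebibliography}
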